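# Archimedean dimension groups with a prescribed countable semilattice quotient

## 1. The theorem and the words in it

**Theorem 1.** Let $S$ be a countable distributive $\langle\vee,0\rangle$-semilattice. There is a countable dimension group $G$ with $\nabla(G^+)\cong S$ such that $G/I$ is Archimedean for every ideal $I$ of $G$. In particular (take $I=\{0\}$), $G$ is Archimedean.

The question behind this is posed in Friedrich Wehrung, "Semilattices of finitely generated ideals of exchange rings with finite stable rank", arXiv:math/0501326 (2005): is every countable distributive $\langle\vee,0\rangle$-semilattice of the form $\nabla(G^+)$ for an *Archimedean* dimension group $G$? Two weaker statements were known. Without any Archimedean condition the answer is yes (Bergman; Goodearl–Wehrung), and it is still yes for *weakly* Archimedean dimension groups (Růžička). Theorem 1 answers the question positively, and controls all quotients as well. We go through the words one at a time. "Countable" includes finite, and empty joins equal $0$.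

**Definition (distributive semilattice).** A $\langle\vee,0\rangle$-semilattice is a join-semilattice with least element $0$. It is *distributive* if $a\le b\vee c$ always implies $a=b'\vee c'$ for some $b'\le b$ and $c'\le c$.

Every distributive lattice with $0$ qualifies: take $b'=a\wedge b$ and $c'=a\wedge c$. The five-element lattice with three atoms $a,b,c$ and a top does not: $a\le b\vee c$, but with $b'\in\{0,b\}$ and $c'\in\{0,c\}$ the join $b'\vee c'$ is one of $0$, $b$, $c$, the top, and never $a$.

**Definition (dimension group).** A partially ordered abelian group $G$, with positive cone $G^+$, is a *dimension group* if it is directed, unperforated ($nx\ge 0$ with $n\ge1$ implies $x\ge0$), and has Riesz interpolation: if $a_0,a_1\le b_0,b_1$, there is $c$ with $a_0,a_1\le c\le b_0,b_1$.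

The basic example is $\mathbb Z^n$ with the coordinatewise order; the coordinatewise maximum of $a_0,a_1$ interpolates.

**Definition (Archimedean).** $G$ is *Archimedean* if for all $a,b\in G$: whenever $na\le b$ for all $n\in\mathbb N$, then $a\le0$. It is *weakly Archimedean* if for all $a,b\in G^+$: whenever $na\le b$ for all $n\in\mathbb N$, then $a=0$.

The weak version only tests $a\geq 0$. Section 2 contains a group that separates the two notions. It does not matter whether $0\in\mathbb N$: the proof of Theorem 1 only uses the hypothesis $na\le b$ for $n\ge1$.

**Definition (maximal semilattice quotient).** Let $M$ be a commutative monoid with its algebraic preorder ($x\le y$ iff $y=x+z$ for some $z\in M$). Write $x\asymp y$ if there is $n\in\mathbb N$ with $x\le ny$ and $y\le nx$. Then $\nabla(M)=M/{\asymp}$, a $\langle\vee,0\rangle$-semilattice with $[x]\vee[y]=[x+y]$.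

For $M=G^+$ the algebraic preorder is the order of $G$ restricted to $G^+$. So $\nabla(G^+)$ identifies positive elements that are bounded by multiples of each other. For $G=\mathbb Z^n$, two vectors are identified exactly when they have the same support, and $\nabla(G^+)$ is the Boolean lattice of subsets of $\{1,\dots,n\}$.

**Definition (ideals and quotients).** An *ideal* of a partially ordered abelian group $G$ is a convex directed subgroup $I$. The quotient $G/I$ has positive cone $(G^++I)/I$. An *ideal* of a join-semilattice with $0$ is a nonempty down-closed subset closed under $\vee$.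

The quotient is again partially ordered: if $g+h\ge0$ and $-g+h'\ge0$ with $h,h'\in I$, then $-h\le g\le h'$, so $g\in I$ by convexity.

The statement about all quotients is a real addition, because the Archimedean property need not pass to quotients. Let $G=\mathbb Z^{\mathbb N}$ be the group of all integer sequences with the pointwise order; it is a lattice-ordered, Archimedean dimension group. Let $I$ be the ideal of finitely supported sequences. In $G/I$ we have $f+I\le g+I$ iff $f(m)\le g(m)$ for all but finitely many $m$. With $a(m)=1$ and $b(m)=m$ we get $ka+I\le b+I$ for every $k$, but $a+I\not\le0$.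

## 2. The three-element chain, by hand

The finite Boolean lattices are the $\nabla((\mathbb Z^n)^+)$, including $\{0\}$ for $n=0$ and the two-element chain for $n=1$; the groups $\mathbb Z^n$ are Archimedean. The first interesting case is the chain $0<\mathbf a<\mathbf 1$.

Consider direct limits of copies of $\mathbb Z^2$, with coordinates $(t,s)$, where $t$ carries the label $\mathbf a$ and $s$ the label $\mathbf 1$:
$$\mathbb Z^2\to\mathbb Z^2,\qquad (t,s)\mapsto(q_Nt+s,\ s)\qquad (N=0,1,2,\dots),$$
with integers $q_N\ge1$. An element of the limit is $\ge0$ if its image at some level has both coordinates $\ge0$. If $s>0$ and $t\ge0$, then at the next level both coordinates are positive. So the nonzero positive elements fall into two classes: those with $s=0$ and those with $s>0$. Members of the same class are bounded by multiples of each other, and no element with $s>0$ lies below a multiple of one with $s=0$. Hence $\nabla(G^+)$ is the three-element chain *for every choice of the $q_N$*. The semilattice only sees which matrix entries are nonzero. The Archimedean property depends on how large they are.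

*Choice $q_N=1$.* After $N$ steps $(t,s)$ becomes $(t+Ns,s)$, so $G=\mathbb Z^2$ with the lexicographic order ($s$ first). Here $k(1,0)\le(0,1)$ for all $k$, so $G$ is not even weakly Archimedean.

*Choice $q_N=2$.* From level $0$, $(t,s)$ becomes after $N$ steps $(2^Nt+(2^N-1)s,\ s)$. This group is weakly Archimedean. Indeed, let $a,b\in G^+$ with $ka\le b$ for all $k$, represented at level $n$ by $(t,s)$ and $(t',s')$ with nonnegative coordinates. From $ks\le s'$ we get $s=0$. With $m$ further steps $a$ becomes $(2^mt,0)$, while the first coordinate of $b$ becomes at most $2^m(t'+s')$. So $kt\le t'+s'$ for all $k$, and $t=0$.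

But $G$ is not Archimedean. Take $x=(-1,1)$ and $u=(1,1)$ at level $0$. Their images after $N$ steps are
$$x_N=(-1,\,1),\qquad u_N=(2^{N+1}-1,\ 1).$$
So $x\not\ge0$. Yet for each $k$ the image of $u+kx$ is $(2^{N+1}-1-k,\ 1+k)$, which is $\ge0$ for large $N$. Thus $k(-x)\le u$ for all $k$, while $-x\not\le0$. The first coordinate of $x$ stays negative for ever, but *relative to $u$* it shrinks to $0$.

*Choice $q_N=N+1$.* For an element represented by $(t,s)$ at level $n$, put $\theta_n=\sum_{m=1}^n\frac1{m!}$ and $T=\frac t{n!}-s\theta_n$. At level $n+1$ the first coordinate is $(n+1)t+s$, and $\frac{(n+1)t+s}{(n+1)!}=\frac t{n!}+\frac s{(n+1)!}$, so $T$ does not change. Every pair $(T,s)\in\mathbb Q\times\mathbb Z$ occurs (take $n$ with $n!\,T\in\mathbb Z$ and $t=n!(T+s\theta_n)$), and $T=s=0$ forces $t=0$. So $G\cong\mathbb Q\times\mathbb Z$ as a group, and the first coordinate at level $N$ is $N!\,(T+s\theta_N)$. Let $\theta=\sum_{m\ge1}\frac1{m!}=e-1$. We claim that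
$$(T,s)\ge0\iff s\ge0\ \text{ and }\ T+s\theta\ge0 .$$
The implication from left to right holds since $\theta_N\le\theta$. Conversely, let $s\ge0$ and suppose that $T+s\theta_N<0$ for all levels $N$ at which the element is represented. This number is a negative integer divided by $N!$, so it is at most $-\frac1{N!}$. The remaining drift is $s(\theta-\theta_N)=s\sum_{m>N}\frac1{m!}\le\frac{2s}{(N+1)!}$. Hence
$$T+s\theta\le\frac1{N!}\Bigl(-1+\frac{2s}{N+1}\Bigr)<0\qquad\text{once }N+1>2s,$$
which proves the claim. Now $G$ is Archimedean: if $k(T,s)\le(T',s')$ for all $k$, then $ks\le s'$ and $k(T+s\theta)\le T'+s'\theta$ for all $k$, so $s\le0$ and $T+s\theta\le0$, which says $(T,s)\le0$.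

The last computation compares two quantities. A negative value at level $N$ is at least one unit of size $1/N!$ away from $0$, because coordinates are integers; everything that happens later moves it by less than that. The general proof is this comparison, carried out along suitable paths.

Integrality is needed here, as the next result shows.

**Proposition 2.** The three-element chain $0<\mathbf a<\mathbf 1$ is not $\nabla(E^+)$ for any Archimedean partially ordered real vector space $E$.

*Proof.* Suppose it is. Choose $a,u\in E^+$ representing $\mathbf a,\mathbf 1$. As $\mathbf a\le\mathbf 1$, we have $a\le ku$ for some $k\ge1$; replacing $a$ by $\frac1ka$, which has the same class, we may assume $a\le u$. Let $t=\sup\{r\ge0:ra\le u\}$, so $t\ge1$. It is finite: otherwise $na\le u$ for all $n$, hence $a\le0$, so $a=0$, contradicting $\mathbf a\ne0$.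

For $n\ge1$ there is $r>t-\frac1n$ with $ra\le u$. As $a\ge0$, $(t-\frac1n)a\le u$, which says $n(ta-u)\le a$. This holds for all $n$, so $ta\le u$ by the Archimedean property. Put $y=u-ta\in E^+$. Since $u=y+ta$ and $[ta]=\mathbf a$, we get $\mathbf 1=[y]\vee\mathbf a$. In a chain a join is a maximum, and $\mathbf a<\mathbf 1$, so $[y]=\mathbf 1$. Then $a\le ky$ for some $k\ge1$, so $y\ge\frac1ka$ and $u\ge(t+\frac1k)a$, contradicting the choice of $t$. $\square$

## 3. Ratios, heavy children, and why labels must be copied

For general $S$, a natural plan is to write $S$ as an increasing union of finite distributive lattices $S_N$, to attach to level $N$ a group $\mathbb Z^{V_N}$ whose coordinates $v$ carry labels $\lambda(v)$ among the join-irreducible elements of $S_N$, and to use positive integer matrices $A_N(w,v)$ that are nonzero exactly when $\lambda(w)\le\lambda(v)$. As for the chain, this pattern of zeros will force $\nabla(G^+)\cong S$.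

For the Archimedean property, the first attempt is to follow negativity. Write $x_M$ for the image of $x$ at level $M$. If $x\not\ge0$, then $x_M$ has a negative coordinate for every $M$. If $x_{M+1}(w)<0$, then some $v$ with $\lambda(v)\ge\lambda(w)$ has $x_M(v)<0$. By König's lemma there is an infinite path of negative coordinates. If also $u+kx\ge0$ for all $k$, we would like to read off a contradiction on that path. The contradiction needs $x_M(v_M)\le-\delta\,u_M(v_M)$ with a *fixed* $\delta>0$. The choice $q_N=2$ above shows that this can fail: the path of negative coordinates exists, but the ratio is $-1/(2^{N+1}-1)$, which tends to $0$.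

So ratios must be controlled. Where $u_M(v)>0$, write $\rho_M(v)=x_M(v)/u_M(v)$. If $-Cu\le x\le Cu$ for some $C$, then $x_M(v)=0$ wherever $u_M(v)=0$, and
$$\rho_{M+1}(w)=\sum_{v}\frac{A_M(w,v)\,u_M(v)}{u_{M+1}(w)}\,\rho_M(v)$$
is a weighted average of the ratios at level $M$ (the sum is over $v$ with $u_M(v)>0$). If one entry $A_M(w,v)$ in the row of $w$ is huge, and $u_M(v)>0$, then $\rho_{M+1}(w)$ is close to $\rho_M(v)$. Call $w$ a *heavy child* of $v$ in that case. We want every $v$ to have a heavy child. Each $w$ can have only one heavy parent, since two huge entries in one row would mix two ratios.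

If we also want to treat a quotient $G/I$, only labels outside a certain ideal $T$ of $S$ matter, so a $v$ with $\lambda(v)\notin T$ needs a heavy child whose label is again outside $T$. With one coordinate per join-irreducible element this can be impossible. Let $S_{N+1}$ be the lattice of subsets of $\{j,p,p'\}$ and $S_N$ its subsemilattice formed by $\varnothing$, $i=\{j,p\}$, $i'=\{j,p'\}$, $\{j,p,p'\}$. In the induced order $S_N$ is a four-element Boolean lattice with join-irreducibles $i,i'$. (Its meet of $i$ and $i'$ is $\varnothing$, although $j$ lies below both: joins agree in $S_N$ and $S_{N+1}$, meets need not.) Let $T$ consist of all subsets of $\{p,p'\}$. Then $i,i'\notin T$, and the only atom outside $T$ is $j$. Both $i$ and $i'$ would need $j$ as a heavy child. For example, with row $(L,1)$ at $j$, the vector $x(i)=1$, $x(i')=-1$ gets the value $L-1$ at $j$, and the sign at $i'$ is lost. We do not claim that this rules out all choices of matrices on one coordinate per label; it is the point at which this bookkeeping stops.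

The remedy is to make copies of $j$: one below $i$ and one below $i'$. A coordinate will be a label together with a history, that is, a decreasing sequence of labels. Then *every* $j\le\lambda(v)$ at the next level labels a heavy child of $v$, and every coordinate has at most one parent.

## 4. Exhausting $S$ by finite distributive lattices

Two textbook facts on a finite distributive lattice $L$ will be used. First, every element is the join of the nonzero join-irreducible elements below it. Second, a nonzero join-irreducible $p$ is *join-prime*: if $p\le x\vee y$, then $p=(p\wedge x)\vee(p\wedge y)$, so $p$ equals one of the two terms and $p\le x$ or $p\le y$; by induction the same holds for finite joins. (The empty join is covered by $p\ne0$.) We also use that a finitely generated distributive lattice is finite, because each element is a join of meets of generators.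

**Lemma 3 (Pudlák).** Every finite subset $F$ of a distributive $\langle\vee,0\rangle$-semilattice $S$ is contained in a finite $\langle\vee,0\rangle$-subsemilattice $D$ of $S$ which, in the induced order, is a distributive lattice.

*Proof.* We may assume $0\in F$. The plan is to build a finite distributive lattice in the ideal lattice of $S$, where meets exist, and to bring it back into $S$ by choosing one element in each join-irreducible ideal.

*The ideal lattice is distributive.* Let $\mathrm{Id}(S)$ be the lattice of ideals of $S$, with meet $I\cap J$. The join $I\vee J$ consists of all $x\le y\vee z$ with $y\in I$, $z\in J$; by distributivity of $S$ such an $x$ equals $y'\vee z'$ with $y'\le y$ and $z'\le z$. So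
$$I\vee J=\{y\vee z:\ y\in I,\ z\in J\}.$$
If $x\in I\cap(J\vee K)$, write $x=y\vee z$ with $y\in J$, $z\in K$. Since $y,z\le x\in I$, both lie in $I$, so $x\in(I\cap J)\vee(I\cap K)$. The reverse inclusion is trivial.

*The finite lattice $L$.* Let $L$ be the sublattice of $\mathrm{Id}(S)$ generated by the principal ideals ${\downarrow}a$, $a\in F$. It is finite and distributive, with least element ${\downarrow}0=\{0\}$. Let $J(L)$ be its set of nonzero join-irreducible elements. For $p\in J(L)$ put
$$m_p=\bigvee\{q\in L:\ p\not\subseteq q\}.$$
By join-primeness, $p\not\subseteq m_p$.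

*Choosing elements.* For $a\in F$, ${\downarrow}a$ is the join of the $p\in J(L)$ with $p\subseteq{\downarrow}a$. By the formula for joins of ideals, $a=\bigvee_{p\subseteq{\downarrow}a}c_{a,p}$ with $c_{a,p}\in p$. For $p\in J(L)$ let $b_p$ be the join of all the $c_{a,p}$ (for $a\in F$ with $p\subseteq{\downarrow}a$) and one element of $p\setminus m_p$. Then $b_p\in p$, and $b_p\notin m_p$ because $m_p$ is down-closed. Define
$$f:L\to S,\qquad f(q)=\bigvee\{b_p:\ p\in J(L),\ p\subseteq q\}.$$
Clearly $f(q)\in q$ and $f(\{0\})=0$.

*$f$ preserves joins.* By join-primeness, $p\subseteq q\vee q'$ iff $p\subseteq q$ or $p\subseteq q'$. So $f(q\vee q')=f(q)\vee f(q')$; in particular $f$ is order-preserving.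

*$f$ is an order embedding.* Let $q\not\subseteq q'$. Since $q$ is the join of the members of $J(L)$ below it, some $p\in J(L)$ has $p\subseteq q$ and $p\not\subseteq q'$. Then $q'\subseteq m_p$, so $f(q')\in q'\subseteq m_p$. But $b_p\le f(q)$ and $b_p\notin m_p$. If $f(q)\le f(q')$, then $b_p\in m_p$, a contradiction. So $f(q)\not\le f(q')$.

*$f({\downarrow}a)=a$ for $a\in F$.* We have $f({\downarrow}a)\in{\downarrow}a$, so $f({\downarrow}a)\le a$. Conversely $f({\downarrow}a)\ge\bigvee_{p\subseteq{\downarrow}a}c_{a,p}=a$.

So $D=f(L)$ contains $F$, is closed under $\vee$, contains $0$, and is order-isomorphic to $L$. $\square$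

Now fix a countable distributive $S$. Enumerate it and apply Lemma 3 repeatedly, each time to the previous semilattice together with the next element of $S$. This gives finite $\langle\vee,0\rangle$-subsemilattices
$$\{0\}=S_0\subseteq S_1\subseteq S_2\subseteq\cdots,\qquad \bigcup_NS_N=S,$$
each a distributive lattice in the induced order. Joins in $S_N$ are joins in $S$. Let $J_N$ be the set of nonzero join-irreducible elements of $S_N$. They are join-prime in $S_N$, and every $a\in S_N$ equals $\bigvee\{j\in J_N:j\le a\}$.

## 5. The group built on decreasing sequences of labels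

**Coordinates.** Let $V_N$ be the finite set of all sequences $v=(i_k,i_{k+1},\dots,i_N)$ with $0\le k\le N$, $i_m\in J_m$ for each $m$, and $i_k\ge i_{k+1}\ge\dots\ge i_N$ in $S$. The label of $v$ is $\lambda(v)=i_N\in J_N$. Every $j\in J_N$ is a label, namely of the one-term sequence $(j)$.

A *child* of $v\in V_N$ is a sequence $w=v^\frown j\in V_{N+1}$, where $j\in J_{N+1}$ and $j\le\lambda(v)$. Two facts are immediate. Each $w\in V_{N+1}$ is a child of at most one $v$ (delete the last term; one-term sequences are children of nothing). Each $v\in V_N$ has a child, because $\lambda(v)$ is a nonzero element of $S_N\subseteq S_{N+1}$ and so a nonempty join of elements of $J_{N+1}$.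

**Matrices.** Let $G_N=\mathbb Z^{V_N}$ with the coordinatewise order, and define positive homomorphisms $\alpha_N:G_N\to G_{N+1}$ by
$$(\alpha_Nx)(w)=\sum_{v\in V_N}A_N(w,v)\,x(v),\qquad A_N(w,v)=\begin{cases}0&\text{if }\lambda(w)\not\le\lambda(v),\\ L_N&\text{if }w\text{ is a child of }v,\\ 1&\text{otherwise.}\end{cases}\tag{1}$$
The first two cases do not overlap, since a child satisfies $\lambda(w)\le\lambda(v)$. For $x\in G_n$ and $M\ge n$ let $x_M=\alpha_{M-1}\cdots\alpha_n(x)\in G_M$. Let $u^{(n)}\in G_n$ be the vector with all coordinates $1$.

**Weights.** The integers $L_N\ge1$ are chosen recursively. Once $\alpha_0,\dots,\alpha_{M-1}$ are defined, put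
$$W_M=\max\bigl(\{1\}\cup\{u^{(n)}_M(v):\ n\le M,\ v\in V_M\}\bigr),\qquad L_M=2^M\,(|V_M|+1)\,W_M^2 .\tag{2}$$
This defines $\alpha_M$, and the recursion goes on. Each factor has a job in Section 8: $|V_M|+1$ and one $W_M$ absorb the number and the size of the error terms; the second $W_M$ makes the drift small compared with $1/W_M$, the smallest nonzero ratio possible at level $M$; and $2^M$ makes the errors summable.

We have
$$W_M\le W_{M+1}.\tag{3}$$
Indeed, let $n\le M$ and $v\in V_M$, and let $w$ be a child of $v$. Then $u^{(n)}_{M+1}(w)\ge L_M\,u^{(n)}_M(v)\ge u^{(n)}_M(v)$, as all other terms of the sum in (1) are $\ge0$.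

**The limit.** Let $G=\varinjlim(G_N,\alpha_N)$. Write $[x]$ for the element represented by $x\in G_n$. We declare $[x]\ge0$ iff $x_M\ge0$ for some $M\ge n$; then this holds for all larger $M$ too, because the $\alpha$'s are positive. The definition does not depend on the representative, since two representatives of the same element have equal images at some level.

*The chain again.* Let $S=\{0<\mathbf a<\mathbf 1\}$ with $S_N=S$ for $N\ge1$. Then $V_0=\varnothing$ and $V_1=\{(\mathbf a),(\mathbf 1)\}$. Here $W_1=1$ and $L_1=2\cdot3\cdot1=6$. At the next level $V_2=\{(\mathbf a),(\mathbf 1),(\mathbf a,\mathbf a),(\mathbf 1,\mathbf a),(\mathbf 1,\mathbf 1)\}$, and the rows of $A_1$, in this order, with columns $(\mathbf a),(\mathbf 1)$, are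
$$(1,1),\quad(0,1),\quad(6,1),\quad(1,6),\quad(0,6).$$
The vector $x=(-1,1)\in G_1$ has $x_2=(0,1,-5,5,6)$, while $u^{(1)}_2=(2,1,7,7,6)$. At the child $(\mathbf a,\mathbf a)$ of $(\mathbf a)$ the ratio has moved only from $-1$ to $-\frac57$. The next weight is $L_2=4\cdot6\cdot7^2=1176$.

## 6. $G$ is a dimension group and $\nabla(G^+)\cong S$

**Step 1: $G$ is a countable dimension group.** *This step checks the axioms, by pulling each one back to a finite level.* $G$ is countable as a union of countably many images of countable groups. Sums of elements $\ge0$ are $\ge0$. If $[x]\ge0$ and $-[x]\ge0$, then at some level $x_M\ge0$ and $-x_M\ge0$, so $x_M=0$ and $[x]=0$. So $G$ is a partially ordered abelian group. Finitely many elements and finitely many valid inequalities can be represented at a common level $M$, in such a way that the inequalities hold in $\mathbb Z^{V_M}$. There, two elements have a common upper bound; $nx\ge0$ with $n\ge1$ implies $x\ge0$; and interpolants exist. Passing to $G$ gives directedness, unperforation and interpolation.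

**Step 2: supports after one step.** *This step shows that one application of $\alpha_N$ makes the support of a positive vector depend only on an element of $S$.* For $x\in G_N^+$ put
$$\sigma_N(x)=\bigvee\{\lambda(v):\ v\in V_N,\ x(v)>0\}\in S_N .$$

**Lemma 4.** For $x\in G_N^+$ we have
$$\{w\in V_{N+1}:(\alpha_Nx)(w)>0\}=\{w\in V_{N+1}:\lambda(w)\le\sigma_N(x)\},\tag{4}$$
and $\sigma_{N+1}(\alpha_Nx)=\sigma_N(x)$.

*Proof.* Since $x\ge0$ and $A_N(w,v)\ge1$ exactly when $\lambda(w)\le\lambda(v)$, we have $(\alpha_Nx)(w)>0$ iff there is $v$ with $x(v)>0$ and $\lambda(w)\le\lambda(v)$. This implies $\lambda(w)\le\sigma_N(x)$. Conversely, let $\lambda(w)\le\sigma_N(x)$. The element $\sigma_N(x)$ is the join of the $\lambda(v)$ with $x(v)>0$; all these lie in $S_N\subseteq S_{N+1}$, and the join in $S_{N+1}$ is the join in $S$. As $\lambda(w)$ is join-prime in $S_{N+1}$, $\lambda(w)\le\lambda(v)$ for one of these $v$. This proves (4).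

Every $j\in J_{N+1}$ is the label of some $w$, so (4) gives $\sigma_{N+1}(\alpha_Nx)=\bigvee\{j\in J_{N+1}:j\le\sigma_N(x)\}$, which equals $\sigma_N(x)$ because $\sigma_N(x)\in S_{N+1}$. $\square$

**Step 3: the map $\psi$.** *This step turns $\sigma$ into an isomorphism $\nabla(G^+)\cong S$.* Every element of $G^+$ has a representative $x\in G_N^+$ for some $N$, and two such representatives agree at some later level. By Lemma 4,
$$\psi:G^+\to S,\qquad\psi([x])=\sigma_N(x)\quad(x\in G_N^+)$$
is well defined.

**Proposition 5.** $\psi$ is a surjective monoid homomorphism onto $(S,\vee,0)$, and for $g,h\in G^+$,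
$$\psi(g)\le\psi(h)\iff g\le kh\ \text{ for some integer }k\ge1.\tag{5}$$
Consequently $\psi$ induces an isomorphism $\nabla(G^+)\cong S$.

*Proof.* For $x,y\in G_N^+$ the support of $x+y$ is the union of the supports, so $\psi(g+h)=\psi(g)\vee\psi(h)$; and $\psi(0)=0$. For surjectivity, let $a\in S_N$ and let $x$ be the indicator function of $\{v\in V_N:\lambda(v)\le a\}$; then $\sigma_N(x)=\bigvee\{j\in J_N:j\le a\}=a$.

If $g\le kh$, then $kh=g+z$ with $z\in G^+$, so $\psi(g)\le\psi(g)\vee\psi(z)=\psi(kh)=\psi(h)$. Conversely, let $\psi(g)\le\psi(h)$, and represent $g,h$ by $x,y\in G_N^+$. Then $\sigma_N(x)\le\sigma_N(y)$, so by (4) the support of $\alpha_Nx$ is contained in the support of $\alpha_Ny$. These are vectors with finitely many nonnegative integer coordinates, so $\alpha_Nx\le k\,\alpha_Ny$ for some $k\ge1$, and $g\le kh$.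

By (5), $\psi(g)=\psi(h)$ iff $g\asymp h$. So the induced map $\nabla(G^+)\to S$ is a well-defined bijective homomorphism. $\square$

The weights $L_N\ge1$ played no role in this section.

## 7. Positivity modulo an ideal

From here on let $I$ be an ideal of $G$, write $I^+=I\cap G^+$, and put $T=\psi(I^+)$. A listener interested only in $G$ itself may take $I=\{0\}$ and $T=\{0\}$; then $\lambda(v)\notin T$ for all $v$.

**Step 4: $I$ is seen by $T$.** *This step translates membership in $I$ into a condition on labels.* For $h\in G^+$,
$$h\in I\iff\psi(h)\in T.\tag{6}$$
Only "$\Leftarrow$" needs proof. If $\psi(h)=\psi(g)$ with $g\in I^+$, then $0\le h\le kg$ for some $k$ by (5), and $kg\in I$, so $h\in I$ by convexity.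

Moreover $T$ is an ideal of $S$. It contains $0=\psi(0)$, and it is closed under $\vee$ because $I^+$ is closed under addition. If $s\le\psi(g)$ with $g\in I^+$, choose $h\in G^+$ with $\psi(h)=s$ by surjectivity; then $0\le h\le kg$ for some $k$, so $h\in I$ and $s\in T$.

**Step 5: which coordinates matter.** *This step shows that in $G/I$ one only has to look at coordinates with label outside $T$.*

**Lemma 6.** (a) Let $y\in G_M$ satisfy $y(v)\ge0$ for all $v\in V_M$ with $\lambda(v)\notin T$. Then $(\alpha_My)(w)\ge0$ for all $w\in V_{M+1}$ with $\lambda(w)\notin T$.

(b) Let $y\in G_n$ represent $g\in G$. Then $g+I\ge0$ in $G/I$ iff there is $M\ge n$ such that $y_M(v)\ge0$ for all $v\in V_M$ with $\lambda(v)\notin T$.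

*Proof.* (a) Let $\lambda(w)\notin T$. If $A_M(w,v)\ne0$, then $\lambda(v)\ge\lambda(w)$, so $\lambda(v)\notin T$ because $T$ is down-closed. Hence only coordinates $y(v)\ge0$ contribute to $(\alpha_My)(w)$.

(b) "$\Leftarrow$": The only possibly negative coordinates of $y_M$ have labels in $T$. So there is $z\in G_M^+$ supported on $\{v:\lambda(v)\in T\}$ with $y_M+z\ge0$. Now $\psi([z])=\sigma_M(z)$ is a finite join of elements of $T$, hence in $T$, so $[z]\in I$ by (6). Since $g+[z]\ge0$, we get $g+I\ge0$.

"$\Rightarrow$": There is $h\in I$ with $g+h\ge0$. As $I$ is directed, there is an element of $I$ above both $h$ and $0$; replace $h$ by it, so that $h\in I^+$. At some level $M\ge n$, $h$ is represented by some $z\ge0$ and $y_M+z\ge0$. Since $\sigma_M(z)=\psi(h)\in T$ and $T$ is down-closed, $z(v)>0$ implies $\lambda(v)\in T$. So at every $v$ with $\lambda(v)\notin T$ we have $z(v)=0$, and $y_M(v)\ge0$. $\square$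

By (a), once the condition in (b) holds at a level $M$, it holds at all later levels.

## 8. Drift against granularity: the quotients are Archimedean

Let $a,b\in G$ satisfy $ka+I\le b+I$ for all integers $k\ge1$. We must show $a+I\le0$. Suppose, for contradiction, that $a+I\not\le0$.

**Step 6: normalization.** *This step replaces $b$ by a multiple of an all-ones vector, so that ratios make sense.* Choose $n$ such that $-a$ and $b$ are represented by $x,y\in G_n$. Put $u=u^{(n)}$, and choose an integer $C\ge1$ with
$$-Cu\le x\le Cu\quad\text{and}\quad y\le Cu\qquad\text{in }G_n .$$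
As the $\alpha$'s are positive, these inequalities persist at all levels $M\ge n$. By assumption $y+kx$ represents an element that is $\ge0$ modulo $I$, and $Cu-y\ge0$. Adding,
$$Cu+kx\ \text{ represents an element that is }\ge0\text{ modulo }I,\quad\text{for all }k\ge1.\tag{7}$$

**Step 7: a path of children outside $T$.** *This step chooses the coordinates along which the ratio will be followed.* Fix $N\ge n$ with $2^N\ge8C$. Since $-a+I\not\ge0$, Lemma 6(b), applied at level $N$, gives $v_N\in V_N$ with
$$\lambda(v_N)\notin T,\qquad x_N(v_N)<0 .$$
We may start at a level $N$ as late as we like; this is how $C$, which was not known when the $L_M$ were chosen, is dealt with.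

Given $v_M$ with $M\ge N$ and $\lambda(v_M)\notin T$, there is $j\in J_{M+1}$ with $j\le\lambda(v_M)$ and $j\notin T$. Indeed $\lambda(v_M)$ is the join of the elements of $J_{M+1}$ below it; if all of them were in $T$, so would be $\lambda(v_M)$, because $T$ is closed under finite joins. Put $v_{M+1}=v_M{}^\frown j$, a child of $v_M$ with label outside $T$. This is where the histories are used: every such $j$ gives a child.

**Step 8: the ratios are defined.** *This step shows that the denominators are positive.* Since $x_N(v_N)$ is a negative integer and $|x_N(v_N)|\le Cu_N(v_N)$, the integer $u_N(v_N)$ is at least $1$. As $v_{M+1}$ is a child of $v_M$, $u_{M+1}(v_{M+1})\ge L_Mu_M(v_M)$. By induction, for all $M\ge N$,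
$$u_M(v_M)\ge1,\qquad u_{M+1}(v_{M+1})\ge L_M .\tag{8}$$
Put
$$r_M=\frac{x_M(v_M)}{u_M(v_M)}\in[-C,C]\qquad(M\ge N).$$

**Step 9: the drift in one step.** *This step bounds $|r_{M+1}-r_M|$.* By (1), applied to $x$ and to $u$,
$$x_{M+1}(v_{M+1})-r_Mu_{M+1}(v_{M+1})=\sum_{v\in V_M}A_M(v_{M+1},v)\bigl(x_M(v)-r_Mu_M(v)\bigr).$$
The term with $v=v_M$, the only one with the huge coefficient $L_M$, vanishes by the definition of $r_M$. For $v\ne v_M$, $v_{M+1}$ is not a child of $v$, so $0\le A_M(v_{M+1},v)\le1$; and
$$|x_M(v)-r_Mu_M(v)|\le Cu_M(v)+Cu_M(v)\le2CW_M$$
by $|x_M|\le Cu_M$, $|r_M|\le C$ and (2). So the left side has absolute value at most $2C|V_M|W_M$. Dividing by $u_{M+1}(v_{M+1})\ge L_M$, and using (2) and (3),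
$$|r_{M+1}-r_M|\le\frac{2C|V_M|W_M}{L_M}\le\frac{2C}{2^MW_M}\le\frac{2C}{2^MW_N}.\tag{9}$$

**Step 10: the total drift is less than one grain.** *This step shows that the ratio stays away from $0$.* Summing (9) over $M\ge N$,
$$\sum_{M\ge N}|r_{M+1}-r_M|\le\frac{4C}{2^NW_N}\le\frac1{2W_N},$$
since $2^N\ge8C$. On the other hand $x_N(v_N)\le-1$ and $1\le u_N(v_N)\le W_N$, so $r_N\le-\frac1{W_N}$. With $\delta=\frac1{2W_N}>0$ we obtain $r_M\le-\delta$ for all $M\ge N$, that is,
$$x_M(v_M)\le-\delta\,u_M(v_M)\qquad\text{for all }M\ge N.\tag{10}$$

**Step 11: contradiction.** *This step plays (10) against (7).* Let $k\ge1$. By (7), Lemma 6(b), and Lemma 6(a) (to increase the level if necessary), there is $M\ge N$ with $Cu_M(v)+kx_M(v)\ge0$ for all $v\in V_M$ with $\lambda(v)\notin T$. The level $M$ depends on $k$, but (10) holds at every level with the same $\delta$. Taking $v=v_M$,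
$$Cu_M(v_M)\ge-kx_M(v_M)\ge k\delta\,u_M(v_M).$$
As $u_M(v_M)\ge1$, this gives $k\le C/\delta$, which is false for large $k$. Hence $a+I\le0$, and $G/I$ is Archimedean. Together with Step 1 and Proposition 5 this proves Theorem 1. $\blacksquare$

## 9. Classification, rational vector spaces, and the role of countability

**Proposition 7.** A countable $\langle\vee,0\rangle$-semilattice $S$ is isomorphic to $\nabla(G^+)$ for some Archimedean dimension group $G$ if and only if $S$ is distributive. In that case $G$ may be taken countable with all quotients $G/I$ Archimedean.

*Proof.* The "if" part and the last sentence are Theorem 1. Conversely, let $G$ be any dimension group and $[a]\le[b]\vee[c]$ in $\nabla(G^+)$. Then $a\le k(b+c)=kb+kc$ for some $k\ge1$. The elements $0$ and $a-kc$ are both below $a$ and $kb$, so by interpolation there is $b'$ with $0,\,a-kc\le b'\le a,\,kb$. Put $c'=a-b'$. Then $0\le b'\le kb$ and $0\le c'\le kc$, so $[a]=[b']\vee[c']$ with $[b']\le[b]$ and $[c']\le[c]$. $\square$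

**Proposition 8.** In Theorem 1, $G$ may moreover be taken to be a $\mathbb Q$-vector space.

*Proof.* Let $G$ be as in Theorem 1. It is torsion-free: $nx=0$ with $n\ge1$ gives $x\ge0$ and $-x\ge0$ by unperforation. So $G$ embeds in $H=G\otimes\mathbb Q$, and every $z\in H$ has a multiple $kz\in G$ with $k\ge1$. Declare $z\ge0$ iff $kz\in G^+$ for some integer $k\ge1$. Sums of elements $\ge0$ are $\ge0$, by passing to common multiples.

*$H$ is a countable dimension group.* If $kz\in G^+$ and $-lz\in G^+$ with $k,l\ge1$, then $\pm klz\in G^+$, so $klz=0$ and $z=0$; thus $H$ is partially ordered. By unperforation of $G$, an element of $G$ is $\ge0$ in $H$ iff it is in $G^+$. Finitely many elements of $H$ can be multiplied by a common $k\ge1$ into $G$, and inequalities between them become inequalities in $G$. Solving there and dividing by $k$ gives directedness and interpolation; unperforation is clear from the definition, and so is countability.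

*$\nabla(H^+)\cong\nabla(G^+)$.* For $x,y\in G^+$, $x\le my$ holds in $H$ iff it holds in $G$, so the inclusion induces an injective homomorphism $\nabla(G^+)\to\nabla(H^+)$. It is surjective, since $z\in H^+$ satisfies $z\asymp kz\in G^+$ for a suitable $k\ge1$.

*Ideals.* Let $I'$ be an ideal of $H$ and $I=I'\cap G$. Then $I$ is convex in $G$. For $g\in I$ there is $h\in I'^+$ with $h\ge g$, and for some $k\ge1$ we have $kh\in G$; then $kh\in I^+$ and $kh\ge h\ge g$. So each element of $I$ lies below an element of $I^+$; adding two such bounds shows that $I$ is directed. Thus $I$ is an ideal of $G$. Also $I'$ is divisible, so that $H/I'$ is a $\mathbb Q$-vector space: if $kz\in I'$ with $k\ge1$, choose $h\in I'^+$ with $-h\le kz\le h$. Then $-kh\le kz\le kh$, so $-h\le z\le h$ by unperforation, and $z\in I'$ by convexity.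

*$H/I'$ is Archimedean.* Suppose $ma+I'\le b+I'$ for all $m\in\mathbb N$. Choose $k\ge1$ with $ka,kb\in G$. For each $m$ there is $h_0\in I'^+$ with $ma\le b+h_0$ (directedness of $I'$), so $m\,ka\le kb+kh_0$. Replace $kh_0$ by a larger multiple $h$ lying in $G$; then $h\in I^+$ and $m\,ka\le kb+h$ in $G$. So $m(ka)+I\le kb+I$ in $G/I$ for all $m$. By Theorem 1, $ka+I\le0$, so $ka\le h$ for some $h\in I^+$. Then $ka\le h\le kh$, so $a\le h$ by unperforation, and $a+I'\le0$. $\square$

By Proposition 2, $\mathbb Q$ cannot be replaced by $\mathbb R$ here: Theorem 1 is intrinsically about groups, or $\mathbb Q$-vector spaces.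

**Remark (countability; quoted, not used above).** Countability of $S$ cannot be dropped. F. Wehrung (*Semilattices of finitely generated ideals of exchange rings with finite stable rank*, Trans. Amer. Math. Soc. 356 (2004), 1957–1970) constructs a distributive $\langle\vee,0,1\rangle$-semilattice of cardinality $\aleph_1$ that is not isomorphic to $\nabla(M)$ for any Riesz monoid $M$ with an order-unit of finite stable rank. If $G$ were a dimension group with $\nabla(G^+)$ isomorphic to that semilattice, then $G^+$ would be a cancellative Riesz monoid with an order-unit (any element whose class is the top element $1$), and cancellativity gives stable rank $1$. So no such $G$ exists, Archimedean or not.
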